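# Representable implication semigroups do not form a variety

## A twelve-point algebra of relations with a non-representable quotient

**Theorem 1.** Let $\mathsf{RIS}$ be the class of representable implication semigroups. There is a finite proper implication semigroup $A$ on a 12-element base and a congruence $\theta$ of $A$ such that $B=A/\theta$ is not representable. Hence $\mathsf{RIS}$ is not a variety. The same $A,\theta$ work for every signature $\tau$ with $\{\to,;\}\subseteq\tau\subseteq\{\to,;,\cup,\cap,\top\}$. Moreover $B$ has a least element $0$ with $0;0=0$ and $0;1=0$, where $1$ is the top element.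

**Theorem 2.** If $B$ is a homomorphic image of a representable implication semigroup and $B$ has a least element $0$ with $0;1=0=1;0$, then $B$ is representable, with $0$ represented by $\varnothing$.

**Corollary 3.** The class of algebras $(S,\to,;,0)$ isomorphic to proper implication semigroups containing $\varnothing$, with $0$ interpreted as $\varnothing$, is a variety.

**Proposition 4.** In Theorem 2 neither of the two conditions $0;1=0$ and $1;0=0$ can be dropped.

The question answered by Theorem 1 (is $\mathsf{RIS}$ a variety?) comes from Andrew Lewis-Smith and Jaš Šemrl, "Implication Algebras and Implication Semigroups of Binary Relations", arXiv:2301.02266 (2023). We now unpack the words.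

## Implication and composition inside a transitive relation

**Definition.** A *proper implication semigroup* is an algebra $(S,\to,;)$ where $S$ is a set of binary relations on some base set $X$, all contained in a transitive relation $\top\subseteq X\times X$ which itself belongs to $S$, and $S$ is closed under
$$R\to Q=(\top\setminus R)\cup Q,\qquad R;Q=\{(x,z)\mid \exists y\,((x,y)\in R\wedge(y,z)\in Q)\}.$$
An algebra $(S,\to,;)$ with two binary operations is a *representable implication semigroup* if it is isomorphic to a proper one; the isomorphism is called a representation.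

Transitivity of $\top$ says $\top;\top\subseteq\top$, so composites of relations below $\top$ stay below $\top$. The relation $\top$ need not be reflexive, and $S$ need not contain $\varnothing$. Both points matter.

**Example 1.** Let $X=\{1,2,3\}$, $\top=\{(1,2),(2,3),(1,3)\}$, and let $S$ consist of all subsets of $\top$. Then $\{(1,2)\}\to\varnothing=\{(2,3),(1,3)\}$ and $\{(1,2)\};\{(2,3)\}=\{(1,3)\}$; every other composite of two one-pair relations is empty.

**Example 2.** Let $X=\{1,2\}$, $\top=\{(1,1),(1,2)\}$, $O=\{(1,1)\}$ and $S=\{O,\top\}$. Here $\top\to O=O$ and the other three implications equal $\top$; also $O;O=O$, $O;\top=\top$, $\top;O=O$, $\top;\top=\top$. So $S$ is a proper implication semigroup with least element $0=O\neq\varnothing$. No representation $h$ of this algebra can have $h(0)=\varnothing$: from $0;1=1$ we would get $h(1)=\varnothing;h(1)=\varnothing=h(0)$.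

In a proper algebra $\top=R\to R$ for every $R$, so the constant $1:=a\to a$ is available. Write
$$a\le b\ :\Longleftrightarrow\ a\to b=1,\qquad a\vee b:=(a\to b)\to b,\qquad \text{“}a\wedge b\le c\text{''}\ :\Longleftrightarrow\ a\to(b\to c)=1 .$$
In a proper algebra these mean what they look like. Indeed $(\top\setminus a)\cup b=\top$ iff $a\subseteq b$; next, $(a\to b)\to b=(a\setminus b)\cup b=a\cup b$; and $a\subseteq(\top\setminus b)\cup c$ iff $a\cap b\subseteq c$. The third is only shorthand for an equation, and no meet operation is assumed. We use the same notation in homomorphic images of proper algebras, where $1$ is still well defined because the equation $a\to a=b\to b$ passes to homomorphic images.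

**Lemma 5.** Let $B$ be a homomorphic image of a representable implication semigroup. Then $1\to b=b$ and $b\le1$ for all $b\in B$, the relation $\le$ is antisymmetric on $B$, and composition is monotone in each argument. If $B$ has a least element $0$ with $0;1=0=1;0$, then $g;0=0=0;g$ for all $g\in B$.

*Proof.* The equations
$$(a\to a)\to b=b,\quad a\to(b\to b)=b\to b,\quad (a\to b)\to b=(b\to a)\to a$$
hold in proper algebras (the third says $a\cup b=b\cup a$), hence in $B$. The first two give $1\to b=b$ and $b\le 1$. If $a\to b=1=b\to a$, the third equation reads $1\to b=1\to a$, that is, $b=a$. For monotonicity, the equations expressing $a;c\le(a\vee b);c$ and $c;a\le c;(a\vee b)$ hold in proper algebras, hence in $B$; and if $a\le b$ then $a\vee b=(a\to b)\to b=1\to b=b$. Finally $g\le1$ gives $g;0\le1;0=0$, and $0\le g;0$ because $0$ is least, so $g;0=0$ by antisymmetry. Similarly $0;g=0$. $\square$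

## Equations, quasi-equations and homomorphic images

A *variety* is a class of algebras defined by equations; a *quasivariety* is a class defined by quasi-equations, that is, implications from finitely many equations to one equation. The source of the problem records that $\mathsf{RIS}$ is a quasivariety; our proofs do not use this. By Birkhoff's theorem a class is a variety iff it is closed under homomorphic images, subalgebras and products.

An equation true in an algebra is true in every quotient. A quasi-equation can be lost, because the quotient may make its *premises* true. Take cancellation, $a+c=b+c\Rightarrow a=b$. It holds in the positive integers. Identify all $n\ge2$ to one element $\infty$: in the quotient $\{1,\infty\}$ we have $1+1=\infty=1+\infty$ although $1\ne\infty$.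

To prove that $\mathsf{RIS}$ is not a variety it therefore suffices to find a proper $A$, a congruence $\theta$, and a quasi-equation valid in $\mathsf{RIS}$ that fails in $A/\theta$.

**A harmless quotient.** In Example 1 put $e=(1,3)$ and identify $R$ with $Q$ when $R\setminus\{e\}=Q\setminus\{e\}$. Adding $e$ to a factor of a composite changes nothing, since $3$ has no successor and $1$ has no predecessor, so this is a congruence. The quotient consists of the subsets of $\{(1,2),(2,3)\}$, with Boolean implication, and every composite equals $\varnothing=0$. These sets are not themselves a proper algebra: their top $\{(1,2),(2,3)\}$ is not transitive. But the quotient is representable. Split the point $2$ into $2$ and $2'$, and use the top $\{(1,2),(2',3)\}$ on four points, with all its subsets. It is transitive and all composites are empty. So we deleted the pair $e$, and repaired the damage by separating the two intervals $1\to2$ and $2\to3$.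

## Lifting a quotient by compactness, and the bad pairs

The natural first attempt is to prove that every homomorphic image is representable. We carry it as far as it goes without any hypothesis on $B$.

Let $\pi:A\to B$ be a surjective homomorphism with $A$ proper on base $X$, and let $F=\pi^{-1}(1)$. Since $\pi(R\to Q)=\pi(R)\to\pi(Q)$,
$$R\to Q\in F\iff\pi(R)\le\pi(Q).\tag{1}$$

**Lemma 6.** Let $s\not\le t$ in $B$, and let $\pi(a)=s$, $\pi(b)=t$. There are a set $X'$ and relations $R'$ on $X'$ $(R\in A)$ such that $\top'$ is transitive, $R'\subseteq\top'$, $(R\to Q)'=(\top'\setminus R')\cup Q'$, $(R;Q)'=R';Q'$, and there is a pair $(x,y)$ with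
$$(x,y)\in a'\setminus b'\quad\text{and}\quad(x,y)\in f'\text{ for all }f\in F.$$

*Proof.* View $(X,R)_{R\in A}$ as a first-order structure with one binary predicate for each $R\in A$. Here $X\ne\varnothing$: otherwise $A=\{\varnothing\}$, so $B$ has one element and $s\le t$. To the complete theory of this structure add constants $x,y$ and the sentences $f(x,y)$ for all $f\in F$, $a(x,y)$ and $\neg b(x,y)$.

Every finite subset is satisfiable in $X$ itself. If not, there are $f_1,\dots,f_n\in F$ with $f_1\cap\dots\cap f_n\cap a\subseteq b$, i.e.
$$f_1\to(f_2\to\cdots(f_n\to(a\to b))\cdots)=\top.$$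
Applying $\pi$ and using $1\to c=c$ repeatedly gives $s\to t=1$, contrary to $s\not\le t$.

By compactness there is a model. All the properties claimed of the relations $R'$ are first-order sentences true in $X$: transitivity of $\top$, inclusion of each $R$ in $\top$, and for each pair $R,Q$ the defining conditions of $R\to Q$ and $R;Q$. So they hold in the model. $\square$

For $\varepsilon\in\top'$ put
$$U(\varepsilon)=\{R\in A:\varepsilon\in R'\},\qquad L(\varepsilon)=\pi[U(\varepsilon)]\subseteq B.$$
Always $1\in L(\varepsilon)$, because $\top\in U(\varepsilon)$. Call $\varepsilon$ *good* if $F\subseteq U(\varepsilon)$ and *bad* otherwise.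

**Lemma 7.**
(i) If $\varepsilon$ is bad, then $L(\varepsilon)=B$.
(ii) If $\varepsilon$ is good, then $R\in U(\varepsilon)\iff\pi(R)\in L(\varepsilon)$.
(iii) If $(u,v),(v,q)\in\top'$, $g\in L(u,v)$ and $h\in L(v,q)$, then $g;h\in L(u,q)$.

*Proof.* (i) Take $f\in F\setminus U(\varepsilon)$. For every $R\in A$ we have $\varepsilon\in\top'\setminus f'\subseteq(f\to R)'$, and $\pi(f\to R)=1\to\pi(R)=\pi(R)$. So $\pi(R)\in L(\varepsilon)$.

(ii) Only "$\Leftarrow$" needs proof. If $\pi(R)=\pi(Q)$ with $Q\in U(\varepsilon)$, then $Q\to R\in F\subseteq U(\varepsilon)$ by (1). So $\varepsilon\in(\top'\setminus Q')\cup R'$, and since $\varepsilon\in Q'$, we get $\varepsilon\in R'$.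

(iii) Let $g=\pi(R)$, $h=\pi(Q)$ with $(u,v)\in R'$, $(v,q)\in Q'$. Then $(u,q)\in R';Q'=(R;Q)'$. $\square$

**Keeping the bad pairs.** Try $\psi(g)=\{\varepsilon\in\top':g\in L(\varepsilon)\}$. A bad pair then lies in every $\psi(g)$. Implication is preserved: at a good pair by (ii), and at a bad pair because both $\psi(g\to h)$ and $\psi(h)$ contain it. By (iii), $\psi(g);\psi(h)\subseteq\psi(g;h)$. If a *good* pair $(u,q)$ is in $\psi(\pi(R);\pi(Q))$, then $(u,q)\in(R;Q)'$ by (ii), and a point $v$ witnessing this shows $(u,q)\in\psi(\pi(R));\psi(\pi(Q))$. The attempt stops exactly here: a *bad* pair $(u,q)$ lies in $\psi(g;h)$ for all $g,h$, and nothing supplies a point $v$ with $g\in L(u,v)$ and $h\in L(v,q)$. In the harmless quotient above, with $X'=X$, the only bad pair is $e$, so $\psi(0)=\{e\}$; but $0;0=0$ while $\{e\};\{e\}=\varnothing$.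

**Deleting the bad pairs.** The good pairs need not form a transitive relation, as the same example shows.

So there are two ways forward. Either we stay away from bad pairs, which is how Theorem 2 is proved, or we find an algebra in which a bad pair cannot be avoided and the missing witness cannot be added, which is how Theorem 1 is proved.

## Intervals without bad pairs: proof of Theorem 2

Assume now that $B$ has a least element $0$ with $0;1=0=1;0$. Replacing $A$ by an isomorphic copy, assume $A$ is proper. If $B$ is trivial, represent its only element by $\varnothing$ on the empty base. Otherwise fix $s\not\le t$, choose $a,b$ with $\pi(a)=s$, $\pi(b)=t$, and take $X'$ and $(x,y)$ from Lemma 6.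

**Step 1: the label of $(x,y)$ separates $s$ from $t$ and omits $0$.** The pair $(x,y)$ is good, $a\in U(x,y)$ and $b\notin U(x,y)$, so $s\in L(x,y)$ and $t\notin L(x,y)$ by Lemma 7(ii). If some $R\in U(x,y)$ had $\pi(R)=0$, then $0\le t$ and (1) would give $R\to b\in F\subseteq U(x,y)$, whence $b\in U(x,y)$, a contradiction. So $0\notin L(x,y)$.

**Step 2: cut down to the interval between $x$ and $y$.** Let
$$Y=\{v\in X':\ (v=x\text{ or }(x,v)\in\top')\ \text{and}\ (v=y\text{ or }(v,y)\in\top')\}.$$
Since $(x,y)\in\top'$, both $x$ and $y$ are in $Y$. Put $\top_Y=\top'\cap Y^2$, which is transitive.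

**Step 3: no pair of $\top_Y$ is bad.** Let $(u,v)\in\top_Y$ and suppose $0\in L(u,v)$. If $u\neq x$, then $(x,u)\in\top'$ and $1\in L(x,u)$, so $0=1;0\in L(x,v)$ by Lemma 7(iii); if $u=x$, then $0\in L(x,v)$ already. Likewise, if $v\ne y$, then $1\in L(v,y)$, so $0=0;1\in L(x,y)$; if $v=y$, there is nothing to do. Either way $0\in L(x,y)$, against Step 1. So $0\notin L(u,v)$, and by Lemma 7(i) the pair $(u,v)$ is good.

**Step 4: represent $B$ on $Y$, separating $s$ from $t$.** Put $\varphi_{s,t}(g)=\{\varepsilon\in\top_Y:g\in L(\varepsilon)\}$. All pairs here are good, so Lemma 7(ii) gives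
$$\varphi_{s,t}(\pi(R))=R'\cap Y^2\qquad(R\in A).\tag{2}$$

For implication, $(R\to Q)'\cap Y^2=(\top_Y\setminus R')\cup(Q'\cap Y^2)$, so $\varphi_{s,t}$ preserves $\to$ relative to $\top_Y=\varphi_{s,t}(1)$.

For composition we need $(R;Q)'\cap Y^2=(R'\cap Y^2);(Q'\cap Y^2)$. The inclusion $\supseteq$ is clear. For $\subseteq$ let $u,q\in Y$, $(u,v)\in R'$, $(v,q)\in Q'$. From $u=x$ or $(x,u)\in\top'$, together with $(u,v)\in\top'$, transitivity gives $(x,v)\in\top'$. In the same way $(v,y)\in\top'$. So $v\in Y$, and no witness is lost.

By Step 3, $\varphi_{s,t}(0)=\varnothing$. By Step 1, $(x,y)\in\varphi_{s,t}(s)\setminus\varphi_{s,t}(t)$.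

**Step 5: glue.** Take disjoint copies of the bases $Y$ over all pairs $s\not\le t$, and let $\varphi(g)$ be the disjoint union of the $\varphi_{s,t}(g)$. A disjoint union of transitive relations is transitive, and both operations are computed separately in each part. So the sets $\varphi(g)$ form a proper implication semigroup with top $\varphi(1)$, and $\varphi$ is a homomorphism onto it with $\varphi(0)=\varnothing$. If $g\ne h$, antisymmetry (Lemma 5) gives $g\not\le h$ or $h\not\le g$, and the corresponding part shows $\varphi(g)\ne\varphi(h)$. Thus $\varphi$ is a representation. $\blacksquare$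

In the harmless quotient the good pairs $(1,2)$ and $(2,3)$ have intervals $\{1,2\}$ and $\{2,3\}$. Their disjoint copies are the four-point representation we found by hand.

**Proof of Corollary 3.** By Birkhoff's theorem we check three closure properties.

*Subalgebras.* A subalgebra of a proper algebra containing $\varnothing$ contains $\varnothing$ by definition of the signature, and contains $\top=\varnothing\to\varnothing$. So it is again of the required kind.

*Products.* Given representations $h_i$ of the factors, on disjoint bases, send $(g_i)_i$ to the disjoint union of the $h_i(g_i)$. This is an injective homomorphism, its top is transitive, and it sends $(0)_i$ to $\varnothing$. For the empty product use the empty base.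

*Homomorphic images.* The equations $0\to a=1$ and $0;1=0=1;0$ hold in the class, so they hold in every homomorphic image. There $0$ is then least and $0;1=0=1;0$, and Theorem 2 gives a representation sending $0$ to $\varnothing$. $\blacksquare$

## The relation $\top$ on twelve points and the algebra $A$

Step 3 used both $1;0=0$ and $0;1=0$. To defeat the theorem we want a bad pair $e=(r,w)$ inside the interval of a good pair $(x,w)$. We also want $0;0=0$, with $0$ represented by a nonempty relation. Then in any representation of the quotient the pair playing the role of $e$ needs a midpoint, and we arrange that no midpoint is possible. For the deletion of $e$ to be a congruence, every route into $r$ must be tied to a parallel route that reaches $w$ without $e$. This is the purpose of the points $r_1,r_2$ and of the gluing below.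

Let $X=\{x,u_1,u_2,v_1,v_2,r,r_1,r_2,p_1,p_2,z,w\}$ and define $\top$ by successors:

| point | $\top$-successors |
|---|---|
| $x$ | all points except $x$ |
| $u_1$ | $r,r_1,z,p_1,w$ |
| $u_2$ | $r,r_2,z,p_2,w$ |
| $v_1$ | $r_2,p_2,w$ |
| $v_2$ | $r_1,p_1,w$ |
| $r$ | $z,w$ |
| $r_1$ | $p_1,w$ |
| $r_2$ | $p_2,w$ |
| $z$ | $w$ |
| $p_1$ | $p_1,w$ |
| $p_2$ | $p_2,w$ |
| $w$ | none |

**$\top$ is transitive.** We check that a successor of a successor of a point is a successor of that point. For $x$: $x$ is nobody's successor, and every other point is a successor of $x$. For $u_j$: its successors $r,r_j,z,p_j,w$ have successors among $z,w,p_j$. For $v_1$: its successors $r_2,p_2,w$ have successors among $p_2,w$; for $v_2$ exchange the indices. For $r$: its successors are $z,w$, and $z$ has only the successor $w$. For $r_j$ and $p_j$: their successors are $p_j,w$, and these have successors among $p_j,w$. For $z$ and $w$ there is nothing to check.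

Let
$$O=\{(r_j,p_j),(r_j,w),(p_j,p_j),(p_j,w):j=1,2\}.$$
This is the set of *all* pairs of $\top$ that start at $r_1,r_2,p_1$ or $p_2$. Each pair of $O$ ends in $p_j$ or $w$. The only successors of $p_j$ are $p_j$ and $w$, and $w$ has none, so $O;\top\subseteq O$. The loops give $O\subseteq O;O$: use $(r_j,p_j),(p_j,p_j)$ for $(r_j,p_j)$; use $(r_j,p_j),(p_j,w)$ for $(r_j,w)$; and use $(p_j,p_j)$ as first factor for the other two. Hence
$$O;O=O=O;\top.\tag{3}$$

Partition $\top$ into the following *classes*:

* $O$;
* $\sigma_1=\{(x,u_1),(x,v_1)\}$ and $\sigma_2=\{(x,u_2),(x,v_2)\}$;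
* $\rho_1=\{(u_1,r),(u_1,r_1),(v_1,r_2)\}$ and $\rho_2=\{(u_2,r),(u_2,r_2),(v_2,r_1)\}$;
* $\zeta=\{(x,r),(x,r_1),(x,r_2)\}$;
* each remaining pair of $\top$ as a singleton: $(x,z),(x,p_1),(x,p_2),(x,w)$; $(u_j,z),(u_j,p_j),(u_j,w)$ for $j=1,2$; $(v_1,p_2),(v_1,w),(v_2,p_1),(v_2,w)$; $(r,z),(r,w),(z,w)$.

Let $A$ be the set of all unions of classes that contain $O$.

The points $v_j$ are there because of $\zeta$. The composite $\sigma_1;\rho_1$ reaches $r$ and $r_1$ from $x$ through $u_1$; since $\zeta$ is one class, it must also reach $r_2$, and it does so through $v_1$.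

**Lemma 8.** $A$ is a proper implication semigroup, also closed under $\cup$ and $\cap$.

*Proof.* Clearly $\top\in A$, and $A$ is closed under $\cup$ and $\cap$. If $R,Q\in A$, then $(\top\setminus R)\cup Q$ is a union of classes and contains $Q\supseteq O$. For composition, $R;Q\subseteq\top$ and $R;Q\supseteq O;O=O$. It remains to see that $R;Q$ contains all or none of each $\sigma_j$, $\rho_j$ and $\zeta$; singleton classes need no check.

*The classes $\sigma_j$.* The only predecessor of each of $u_1,u_2,v_1,v_2$ is $x$, and $(x,x)\notin\top$. So $\sigma_j\cap(\top;\top)=\varnothing$.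

*The classes $\rho_j$.* The predecessors of $r$ are $x,u_1,u_2$; those of $r_1$ are $x,u_1,v_2$; those of $r_2$ are $x,u_2,v_1$. None of $x,u_1,u_2,v_1,v_2$ is a successor of any $u_i$ or $v_i$. So $\rho_j\cap(\top;\top)=\varnothing$.

*The class $\zeta$.* The possible midpoints from $x$ are:

* to $r$: $u_1$, with the pairs $(x,u_1)\in\sigma_1$, $(u_1,r)\in\rho_1$; and $u_2$, with $(x,u_2)\in\sigma_2$, $(u_2,r)\in\rho_2$;
* to $r_1$: $u_1$, with $(x,u_1)\in\sigma_1$, $(u_1,r_1)\in\rho_1$; and $v_2$, with $(x,v_2)\in\sigma_2$, $(v_2,r_1)\in\rho_2$;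
* to $r_2$: $v_1$, with $(x,v_1)\in\sigma_1$, $(v_1,r_2)\in\rho_1$; and $u_2$, with $(x,u_2)\in\sigma_2$, $(u_2,r_2)\in\rho_2$.

So each pair of $\zeta$ lies in $R;Q$ iff ($\sigma_1\subseteq R$ and $\rho_1\subseteq Q$) or ($\sigma_2\subseteq R$ and $\rho_2\subseteq Q$). The condition is the same for all three pairs. In particular
$$\zeta\subseteq\sigma_1;\rho_1\quad\text{and}\quad\zeta\subseteq\sigma_2;\rho_2.\tag{4}$$
$\square$

## Deleting the pair $(r,w)$

Let $e=(r,w)$, a singleton class, and define $R\mathrel\theta Q$ iff $R\setminus\{e\}=Q\setminus\{e\}$.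

**Lemma 9.** $\theta$ is a congruence of $A$, also with respect to $\cup$ and $\cap$.

*Proof.* Whether a pair $\varepsilon\neq e$ lies in $R\to Q$, $R\cup Q$ or $R\cap Q$ depends only on whether $\varepsilon$ lies in $R$ and in $Q$. So $\theta$ respects these operations. For composition it suffices to show, for $R,Q\in A$,
$$(R\cup\{e\});Q=R;Q\qquad\text{and}\qquad Q;(R\cup\{e\})=Q;R.\tag{5}$$
Indeed, $\theta$-related elements become equal after adding $e$, so (5) makes composites of $\theta$-related arguments equal.

The first equation holds because $w$ has no successors. For the second, a new pair would be $(s,w)$ with $(s,r)\in Q$, so $s\in\{x,u_1,u_2\}$. If $(u_j,r)\in Q$, then $\rho_j\subseteq Q$, so $(u_j,r_j)\in Q$; as $(r_j,w)\in O\subseteq R$, already $(u_j,w)\in Q;R$. If $(x,r)\in Q$, then $\zeta\subseteq Q$, so $(x,r_1)\in Q$; as $(r_1,w)\in O\subseteq R$, already $(x,w)\in Q;R$. $\square$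

Let $B=A/\theta$. Each $\theta$-class has exactly one member without $e$, so we identify $B$ with $\{R\in A:e\notin R\}$ under
$$R\Rightarrow Q=(R\to Q)\setminus\{e\},\qquad R\circ Q=(R;Q)\setminus\{e\}.$$
The top of $B$ is $1=\top\setminus\{e\}$. Since no member of $B$ contains $e$, we have $R\Rightarrow Q=1$ iff $R\subseteq Q$. In the same way $\vee$ is $\cup$, and "$R\wedge Q\le T$" means $R\cap Q\subseteq T$. The least element is $0=O$. By (3), $0\circ0=O=0$; also $0\circ1\subseteq O;\top=O$, so $0\circ1=0$.

The relations in $B$ do not represent $B$: the top $\top\setminus\{e\}$ contains $(r,z)$ and $(z,w)$ but not $(r,w)$. Keeping $e$ in every relation, as with $\psi$ above, also fails, since $(O\cup\{e\});(O\cup\{e\})=O$. Here $A$ is finite and no compactness is needed: $F=\{\top,\top\setminus\{e\}\}$, with $X'=X$ the only bad pair is $e$, and it has no midpoint $p$ with $(r,p)$ and $(p,w)$ in $O\cup\{e\}$. Passing to the interval between $x$ and $w$ does not help either, since every point other than $w$ has $w$ as a successor, and this interval is all of $X$.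

**A missing midpoint seen from two sides.** Suppose $h$ were a representation of $B$. Start from a pair $(a,b)$ in the image of $O\cup\{(x,w)\}$ but not in $h(0)$, and unfold it along $x,u_j,r,z,w$. Since $(O\cup\{(r,z)\})\circ(O\cup\{(z,w)\})=0$, the pair from the point in the role of $r$ to $b$ falls into $h(0)$. As $0=0\circ0$, it has a midpoint $p$. Seen from the point in the role of $u_1$, the new point $p$ must look like $p_1$ or $w$; seen from that in the role of $u_2$, it must look like $p_2$ or $w$. So from $a$ it can only look like $w$. But nothing in $0$ leaves $w$, while $(p,b)\in h(0)$. The next lemma turns this chase into a quasi-equation.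

## A quasi-equation valid for relations

**Lemma 10.** Let $C\in\mathsf{RIS}$ and let $o,k,\omega,c,\zeta,\rho,m\in C$ and $\sigma_j,\rho_j,\tau_j,E_j,D_j\in C$ $(j=1,2)$ satisfy, for $j=1,2$:

* (Q1) $o\le o;o$
* (Q2) $k\le\omega;c$, $\ \omega\le\zeta;\rho$, $\ \zeta\le\sigma_j;\rho_j$
* (Q3) $\rho;c\le o$
* (Q4) $\rho_j;\rho\le\tau_j\vee(\rho_j;o)$
* (Q5) $\omega\wedge(\sigma_j;\rho_j;o)\le o$ and $k\wedge(o;c)\le o$
* (Q6) $\rho_j;o\le E_j\vee D_j$, $\ (D_j;o)\wedge(\tau_j;c)\le o$, and $k\wedge(\sigma_j;o)\le o$
* (Q7) $(\sigma_1;E_1)\wedge(\sigma_2;E_2)\le m$ and $k\wedge(m;o)\le o$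

Then $k\le o$.

*Proof.* All conditions are equations in $\to$ and $;$, so we may assume $C$ is proper and read $\le,\vee,\wedge$ as $\subseteq,\cup,\cap$. Suppose $(a,b)\in k\setminus o$.

**Step 1: unfold $(a,b)$.** By (Q2) there is $z$ with $(a,z)\in\omega$ and $(z,b)\in c$; then $r$ with $(a,r)\in\zeta$ and $(r,z)\in\rho$; then $u_1,u_2$ with $(a,u_j)\in\sigma_j$ and $(u_j,r)\in\rho_j$.

**Step 2: produce the midpoint.** By (Q3), $(r,b)\in\rho;c\subseteq o$. By (Q1), there is $p$ with $(r,p)\in o$ and $(p,b)\in o$.

**Step 3: $(u_j,z)\in\tau_j$.** We have $(u_j,z)\in\rho_j;\rho$. If $(u_j,z)\notin\tau_j$, then $(u_j,z)\in\rho_j;o$ by (Q4), so $(a,z)\in\omega\cap(\sigma_j;\rho_j;o)\subseteq o$ by (Q5). Then $(a,b)\in k\cap(o;c)\subseteq o$ by (Q5), a contradiction.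

**Step 4: $(u_j,p)\in E_j$.** We have $(u_j,p)\in\rho_j;o\subseteq E_j\cup D_j$ by (Q6). If $(u_j,p)\in D_j$, then $(u_j,b)\in D_j;o$ because $(p,b)\in o$, and $(u_j,b)\in\tau_j;c$ by Step 3 and $(z,b)\in c$. So $(u_j,b)\in o$ by (Q6), and then $(a,b)\in k\cap(\sigma_j;o)\subseteq o$ by (Q6), a contradiction.

**Step 5: combine the two views of $p$.** By Step 4, $(a,p)\in(\sigma_1;E_1)\cap(\sigma_2;E_2)\subseteq m$ by (Q7). With $(p,b)\in o$ we get $(a,b)\in k\cap(m;o)\subseteq o$ by (Q7), a contradiction. $\square$

## The quasi-equation fails in $B$: proof of Theorem 1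

For a union $S$ of classes other than $O$ and $\{e\}$ write $[S]=O\cup S$; this is an element of $B$.

**Composition in $B$.** For such $S,T$,
$$[S]\circ[T]=\bigl(O\cup(S;T)\cup(S;O)\bigr)\setminus\{e\}.\tag{6}$$
Indeed $[S];[T]=(O;O)\cup(O;T)\cup(S;T)\cup(S;O)$. Here $O;O=O$, and $O;T=\varnothing$: pairs of $O$ end in $p_j$ or $w$, while all pairs of $\top$ starting at $p_j$ lie in $O$ and none start at $w$, so no pair of $T$ starts where a pair of $O$ ends. Note also that $S;O\ne\varnothing$ only if $S$ has a pair ending in some $r_j$ or $p_j$, and that pairs of $S;O$ end in $p_1,p_2$ or $w$.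

**Lemma 11.** Interpret the variables of Lemma 10 in $B$ as follows: the variables $\zeta,\sigma_j,\rho_j$ as $[\zeta],[\sigma_j],[\rho_j]$, and
$$o=[\varnothing]=0,\quad k=m=[\{(x,w)\}],\quad\omega=[\{(x,z)\}],\quad c=[\{(z,w)\}],\quad\rho=[\{(r,z)\}],$$
$$\tau_j=[\{(u_j,z)\}],\quad E_j=[\{(u_j,p_j),(u_j,w)\}],\quad D_1=[\{(v_1,p_2),(v_1,w)\}],\quad D_2=[\{(v_2,p_1),(v_2,w)\}].$$
Then (Q1)–(Q7) hold in $B$, but $k\not\le o$.

*Proof.* We use (6) throughout. In the computations below $\sigma_j$, $\rho_j$ and $\zeta$ inside a relational composite "$;$" are the classes themselves; next to "$\circ$" they are the elements $[\sigma_j]$, $[\rho_j]$, $[\zeta]$.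

(Q1) $0\circ0=0$.

(Q2) $(x,w)$ is composed of $(x,z)$ and $(z,w)$. Next, $(x,z)$ is composed of $(x,r)\in\zeta$ and $(r,z)$. Finally $\zeta\subseteq\sigma_j;\rho_j$ by (4).

(Q3) $\{(r,z)\};\{(z,w)\}=\{e\}$ and $\{(r,z)\};O=\varnothing$, so $\rho\circ c=(O\cup\{e\})\setminus\{e\}=O$.

(Q4) The only pair of the class $\rho_j$ ending in $r$ is $(u_j,r)$, so $\rho_j;\{(r,z)\}=\{(u_j,z)\}$. Hence $\rho_j\circ\rho=O\cup\{(u_j,z)\}\cup(\rho_j;O)\subseteq\tau_j\cup(\rho_j\circ0)$.

(Q5) Every element $Q\circ0$ is contained in $\top;O$, whose pairs end in $p_1,p_2$ or $w$, never in $z$. So $\omega\cap(\sigma_j\circ\rho_j\circ0)=O$. Also $0\circ c=O$, so $k\cap(0\circ c)=O$.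

(Q6) No pair of $O$ starts at $r$, so
$$\rho_1;O=\{(u_1,p_1),(u_1,w),(v_1,p_2),(v_1,w)\},\qquad\rho_2;O=\{(u_2,p_2),(u_2,w),(v_2,p_1),(v_2,w)\},$$
where the first two pairs come from $(u_j,r_j)$ and the last two from $(v_1,r_2)$, respectively $(v_2,r_1)$. So $\rho_j\circ0\subseteq E_j\cup D_j$. Next, $D_j\circ0=D_j$, by the loops at $p_1,p_2$ and the pairs $(p_i,w)\in O$; while $\tau_j\circ c=[\{(u_j,w)\}]$, since $\{(u_j,z)\};O=\varnothing$. The non-$O$ pairs of $D_j$ start at $v_j$, so $(D_j\circ0)\cap(\tau_j\circ c)=O$. Finally $\sigma_j\circ0=O$, because no pair of $O$ starts at a $u_i$ or $v_i$.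

(Q7) Since $\sigma_j;O=\varnothing$ and the only pair of $\sigma_j$ ending in $u_j$ is $(x,u_j)$,
$$\sigma_1\circ E_1=[\{(x,p_1),(x,w)\}],\qquad\sigma_2\circ E_2=[\{(x,p_2),(x,w)\}],$$
and the intersection is $[\{(x,w)\}]=m$. Also $m\circ0=O$, since no pair of $O$ starts at $w$.

Finally $k=O\cup\{(x,w)\}\not\subseteq O=o$. $\square$

In $A$ itself, with the same elements, (Q3) is false: $\rho;c=O\cup\{e\}\not\subseteq O$. The quotient makes this premise true, as in the cancellation example. One can also see why two indices are used. With $j=1$ alone, (Q7) would need an $m\ge\sigma_1\circ E_1\ni(x,p_1)$, and then $(p_1,w)\in O$ puts $(x,w)$ into $m\circ0$, so $k\wedge(m\circ 0)\le0$ fails.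

**Proof of Theorem 1.** $A$ is a finite proper implication semigroup on 12 points (Lemma 8), and $B=A/\theta$ is a homomorphic image of it (Lemma 9). By Lemma 11, $B$ violates a quasi-equation which, by Lemma 10, holds in every member of $\mathsf{RIS}$; so $B\notin\mathsf{RIS}$. Varieties are closed under homomorphic images, so $\mathsf{RIS}$ is not a variety. We computed $0;0=0$ and $0;1=0$ in $B$ after Lemma 9.

Let $\{\to,;\}\subseteq\tau\subseteq\{\to,;,\cup,\cap,\top\}$. Then $A$ is closed under the operations of $\tau$ and $\theta$ respects them (Lemmas 8 and 9). A $\tau$-representation of $A/\theta$ would in particular be a representation of its $(\to,;)$-reduct $B$, which does not exist. $\blacksquare$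

## Both zero conditions are needed: proof of Proposition 4

**The condition $1;0=0$.** The algebra $B$ is a homomorphic image of a representable algebra and has a least element $0$ with $0;1=0$, yet it is not representable. So $1;0=0$ cannot be dropped. It does fail in $B$: from $(x,r_1)\in1$ and $(r_1,p_1)\in O$ we get $(x,p_1)\in1\circ0$, while $(x,p_1)\notin O$.

**The condition $0;1=0$.** Let $A^{\mathrm{op}}$ and $B^{\mathrm{op}}$ be $A$ and $B$ with composition reversed, that is, with $a;b$ redefined as $b;a$. Since $(R;Q)^{-1}=Q^{-1};R^{-1}$ and $(R\to Q)^{-1}=(\top^{-1}\setminus R^{-1})\cup Q^{-1}$, and since $\top^{-1}$ is transitive, the map $R\mapsto R^{-1}$ represents $A^{\mathrm{op}}$. The relation $\theta$ is also a congruence of $A^{\mathrm{op}}$, so $B^{\mathrm{op}}$ is a homomorphic image of $A^{\mathrm{op}}$. Its order is that of $B$, so $0$ is its least element, and the identity $0;1=0$ of $B$ becomes $1;0=0$ in $B^{\mathrm{op}}$. If $B^{\mathrm{op}}$ were representable, taking converses of the representing relations would represent $B$, which is impossible by Theorem 1. So $0;1=0$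 cannot be dropped either. $\blacksquare$
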